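\title{Salem sets of maximal dimension avoiding approximate arithmetic progressions}

\begin{abstract}
For $k\ge 3$ and $\varepsilon\in(0,1)$, let $d(k,\varepsilon)$ be the supremum of the Hausdorff dimensions of subsets of the line that $\varepsilon$-avoid arithmetic progressions of length $k$. We show that the supremum is unchanged when Hausdorff dimension is replaced by Fourier dimension, which answers a question from a paper of Fraser, Shmerkin and Yavicoli. More precisely, for every $s\in[0,d(k,\varepsilon)]$ there is a compact avoiding set whose Fourier, Hausdorff, box, packing and Assouad dimensions all equal $s$; the number $d(k,\varepsilon)$ is the growth exponent of the largest $\delta$-separated avoiding subsets of $[0,1)$; and $d(k,\varepsilon)$ is continuous in $\varepsilon$. The proof extracts from a large avoiding set a finite configuration that avoids progressions with room to spare, and spends this room on random translations in a Moran construction.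
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k\ge3$ is an integer and $\varepsilon\in(0,1)$. A \emph{$k$-AP} is a set $P=\{a,a+\lambda,\dots,a+(k-1)\lambda\}$ with $a\in\mathbb{R}$ and \emph{gap} $\lambda>0$. A set $E\subset\mathbb{R}$ \emph{$\varepsilon$-avoids $k$-APs} if every $k$-AP $P$ with gap $\lambda$ satisfies
\[
\sup_{p\in P}\inf_{x\in E}|x-p|\ \ge\ \varepsilon\lambda .
\]
This forbids approximate progressions as well as exact ones. We say that $E$ \emph{captures} $P$ if $\operatorname{dist}(p,E)<\varepsilon\lambda$ for all $p\in P$. Since $P$ is finite, $E$ $\varepsilon$-avoids $k$-APs exactly when it captures no $k$-AP. When $k$ and $\varepsilon$ are fixed we simply call $E$ \emph{avoiding}. The permitted error is measured relative to the gap, so the condition is the same at all locations and all scales. We use four elementary facts.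
\begin{itemize}
\item[(A1)] A subset of an avoiding set is avoiding.
\item[(A2)] The image of an avoiding set under $x\mapsto cx+t$, $c>0$, is avoiding.
\item[(A3)] If $\varepsilon<\varepsilon'$, a set that $\varepsilon'$-avoids $k$-APs also $\varepsilon$-avoids them.
\item[(A4)] A singleton is avoiding: if one point were within $\varepsilon\lambda$ of both ends of $P$, then $(k-1)\lambda<2\varepsilon\lambda$, whereas $k-1\ge2>2\varepsilon$.
\end{itemize}
Only (A4) uses the assumptions $k\ge3$ and $\varepsilon<1$. For $k=2$ and $\varepsilon>\frac12$, a point captures every $2$-AP symmetric about it, and only the empty set is avoiding.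

How large can an avoiding set be? Put
\[
d(k,\varepsilon)=\sup\{\dim_H E:\ E \text{ is bounded and } \varepsilon\text{-avoids } k\text{-APs}\},
\]
where $\dim_H$ is Hausdorff dimension; since $\dim_H$ is stable under countable unions, allowing unbounded sets does not change the supremum. For a finite Borel measure $\mu$ write $\widehat\mu(\xi)=\int e^{-2\pi i\xi x}\,d\mu(x)$. The \emph{Fourier dimension} $\dim_F E$ of a Borel set $E\subset\mathbb{R}$ is the supremum of all $s\in[0,1]$ for which there are a Borel probability measure $\mu$ supported on a compact subset of $E$ and a constant $C$ with $|\widehat\mu(\xi)|\le C|\xi|^{-s/2}$ for all $\xi\ne0$. (Another normalization of $\widehat\mu$ only rescales $\xi$.) Put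
\[
d_F(k,\varepsilon)=\sup\{\dim_F E:\ E \text{ is Borel and } \varepsilon\text{-avoids } k\text{-APs}\}.
\]
The following facts are known. Let $r_k(N)$ be the largest cardinality of a subset of $\{1,\dots,N\}$ that contains no $k$-AP. If $\lfloor\frac1{12\varepsilon}\rfloor\ge1$, then
\[
\frac{\log r_k(\lfloor\frac1{12\varepsilon}\rfloor)}{\log\big(12\lfloor\frac1{12\varepsilon}\rfloor\big)}\ \le\ d_F(k,\varepsilon)\ \le\ d(k,\varepsilon),
\]
and $d(k,\varepsilon)$ does not change if Hausdorff dimension is replaced by box, packing or Assouad dimension. The question that we answer comes from the paper of Fraser, Shmerkin and Yavicoli \cite{FSY}: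
\begin{quote}
Is $d(k,\varepsilon)=d_F(k,\varepsilon)$ for every $k\ge3$ and every $\varepsilon\in(0,1)$?
\end{quote}

In the simplest cases both sides vanish. If $k\in\{3,4\}$ and $\varepsilon>\frac12$, then $\{\frac12,2\}$ captures $\{0,1,2\}$ and $\{\frac12,\frac52\}$ captures $\{0,1,2,3\}$, so by (A1) and (A2) an avoiding set has at most one point. In general there are reasons to guess either answer. The lower bound above is already a bound on the Fourier dimension, and four other dimensions give the same supremum; this suggests yes. On the other hand, those four dimensions are defined by coverings, while Fourier decay also sees the arithmetic position of the pieces: Section~\ref{sec:model} exhibits an avoiding set with Hausdorff dimension $\frac15$ and Fourier dimension $0$. To produce decay one wants to move the pieces of a set at random, and avoidance need not survive arbitrarily small moves (Section~\ref{sec:large}). If the sets of nearly maximal dimension were rigid in this way, the answer could be no. We show that one can always find nearly extremal configurations that are not rigid.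

A set is \emph{$\delta$-separated} if $|x-y|\ge\delta$ for any two distinct points $x,y$ of it. For $\delta\in(0,1)$ let $N(\delta)=N_\varepsilon(\delta)$ be the largest cardinality of a $\delta$-separated set $A\subset[0,1)$ that $\varepsilon$-avoids $k$-APs. Then $1\le N(\delta)\le1+1/\delta$, so
\[
\alpha=\alpha(k,\varepsilon):=\limsup_{\delta\to0}\frac{\log N(\delta)}{\log(1/\delta)}\in[0,1].
\]

\begin{theorem}\label{thm:main}
For all $k\ge3$ and $\varepsilon\in(0,1)$,
\[
d(k,\varepsilon)=d_F(k,\varepsilon)=\alpha(k,\varepsilon).
\]
\end{theorem}

So the answer to the question is yes. The method gives more. A \emph{Salem set} is a Borel set with $\dim_F E=\dim_H E$; the box, packing and Assouad dimensions $\dim_B$, $\dim_P$, $\dim_A$ are recalled in Section~\ref{sec:upper}.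

\begin{theorem}\label{thm:more}
Let $k\ge3$ and $\varepsilon\in(0,1)$.
\begin{itemize}
\item[(a)] For every $s\in[0,d(k,\varepsilon)]$, endpoint included, there is a compact set $E$ that $\varepsilon$-avoids $k$-APs and has
\[
\dim_FE=\dim_HE=\dim_BE=\dim_PE=\dim_AE=s.
\]
In particular all the suprema above are attained, by Salem sets.
\item[(b)] $d(k,\varepsilon)=\lim_{\delta\to0}\log N(\delta)/\log(1/\delta)$, and $d(k,\varepsilon)\le\log N(\delta)/\log\frac1{3\delta}$ for every $\delta\in(0,\frac13)$.
\item[(c)] The function $\varepsilon\mapsto d(k,\varepsilon)$ is continuous on $(0,1)$.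
\end{itemize}
\end{theorem}

The inequalities $d_F\le d\le\alpha$ are covering arguments (Section~\ref{sec:upper}). The content of Theorem~\ref{thm:main} is the inequality $d_F\ge\alpha$, and its proof has three independent parts. A \emph{pattern} is a finite set that avoids $k$-APs with an additive slack $\kappa$. Iterating patterns gives a Moran set that is avoiding however its pieces are translated within the slack (Section~\ref{sec:moran}). Random translations give Fourier decay with exponent $\log\#F/\log(1/\kappa)$, where $F$ is the pattern (Section~\ref{sec:decay}). Finally, for every $s<\alpha$ there are patterns with $\#F\ge\kappa^{-s}$ (Section~\ref{sec:large}). Section~\ref{sec:model} shows the first two parts on a pattern with two points.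

\section{Dimensions and upper bounds}\label{sec:upper}

For a bounded set $E\subset\mathbb{R}$ and $r>0$, let $\operatorname{cov}(E,r)$ be the least number of intervals of length at most $r$ that cover $E$.
\begin{itemize}
\item $\dim_HE$ is the infimum of the $t>0$ such that for every $\eta>0$ there is a countable cover of $E$ by intervals $J_i$ with $\sum_i|J_i|^t<\eta$.
\item $\underline{\dim}_BE$ and $\overline{\dim}_BE$ are the lower and upper limits of $\log\operatorname{cov}(E,r)/\log(1/r)$ as $r\to0$, for $E$ bounded and nonempty; $\dim_BE$ is their common value when they agree.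
\item $\dim_PE$ is the infimum of $\sup_i\overline{\dim}_BE_i$ over countable covers of $E$ by bounded sets $E_i$.
\item $\dim_AE$ is the infimum of the $t\geq 0$ for which there is a constant $C$ with $\operatorname{cov}(E\cap J,r)\le C(R/r)^t$ for all $0<r<R$ and all intervals $J$ of length $R$.
\end{itemize}
For a nonempty compact set $E$ one has
\begin{equation}\label{eq:chain}
\dim_FE\le\dim_HE\le\min\{\dim_PE,\underline{\dim}_BE\},\qquad \max\{\dim_PE,\underline{\dim}_BE\}\le\overline{\dim}_BE\le\dim_AE .
\end{equation}
The first inequality comes from two textbook facts. For $0<t<1$ the energy $\iint|x-y|^{-t}\,d\mu(x)\,d\mu(y)$ of a compactly supported probability measure is a constant multiple of $\int|\widehat\mu(\xi)|^2|\xi|^{t-1}\,d\xi$, and a set that carries a probability measure of finite $t$-energy has Hausdorff dimension at least $t$. If $|\widehat\mu(\xi)|\le C|\xi|^{-s/2}$, the integral converges for every $t\in(0,s)$. By \eqref{eq:chain}, all dimensions of $E$ equal $s$ as soon as $\dim_FE\ge s$ and $\dim_AE\le s$. Also $d_F(k,\varepsilon)\le d(k,\varepsilon)$, because the measures in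 the definition of $\dim_FE$ live on compact subsets of $E$, which are avoiding by (A1).

An avoiding set looks at every location and scale like an avoiding subset of $[0,1)$, so $N(\delta)$ controls all its covering numbers.

\begin{lemma}\label{lem:upper}
\begin{itemize}
\item[(a)] For every $\delta\in(0,\frac13)$, $d(k,\varepsilon)\le\log N(\delta)/\log\frac1{3\delta}$.
\item[(b)] Every set that $\varepsilon$-avoids $k$-APs has Assouad dimension at most $\alpha$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $E\subset[0,1)$ be avoiding, and let $A\subset E$ be a $\delta$-separated subset of largest cardinality. Then $\#A\le N(\delta)$ by (A1), and every $x\in E$ is at distance less than $\delta$ from $A$, since otherwise $x$ could be added to $A$. So $E$ is covered by at most $N(\delta)$ intervals $[a-\delta,a+2\delta)$ of length $3\delta$. The map $x\mapsto(x-a+\delta)/(3\delta)$ sends $E\cap[a-\delta,a+2\delta)$ to an avoiding subset of $[0,1)$, to which the same argument applies. By induction, $E$ is covered by at most $N(\delta)^n$ intervals of length $(3\delta)^n$ for every $n$. If $t>\log N(\delta)/\log\frac1{3\delta}$,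 then $N(\delta)(3\delta)^t<1$, so $N(\delta)^n(3\delta)^{nt}\to0$ and $\dim_HE\le t$. Every bounded avoiding set is the image of such an $E$ under a map $x\mapsto cx+t$, which preserves $\dim_H$.

(b) Fix $\gamma>0$. There is $C_\gamma$ with $N(\delta)\le C_\gamma\delta^{-\alpha-\gamma}$ for all $\delta\in(0,1)$: for $\delta$ below some $\delta_0$ by the definition of $\alpha$, and for $\delta\ge\delta_0$ because $N(\delta)\le1+1/\delta_0$. Let $E$ be avoiding, $0<r<R$, and let $J$ be an interval of length $R$. Take an $r/2$-separated set $A\subset E\cap J$ of largest cardinality; the intervals of length $r$ centered at the points of $A$ cover $E\cap J$. A translation and a dilation by $1/(2R)$ send $A$ to an $r/(4R)$-separated avoiding subset of $[0,\frac12]$. Hence $\operatorname{cov}(E\cap J,r)\le N(r/(4R))\le C_\gamma(4R/r)^{\alpha+\gamma}$.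
\end{proof}

Since $\log\frac1{3\delta}/\log\frac1\delta\to1$ as $\delta\to0$, part (a) gives
\begin{equation}\label{eq:upperchain}
d_F(k,\varepsilon)\ \le\ d(k,\varepsilon)\ \le\ \liminf_{\delta\to0}\frac{\log N(\delta)}{\log(1/\delta)}\ \le\ \alpha .
\end{equation}

\section{A model case: two points, $k=3$ and $\varepsilon=\frac14$}\label{sec:model}

Let $k=3$, $\varepsilon=\frac14$ and $F=\{0,\frac12\}$. This set avoids $3$-APs in a form that tolerates an additional error $\frac1{16}$:
\begin{equation}\label{eq:modelpattern}
\text{if } \varphi:P\to F \text{ and } |p-\varphi(p)|<\tfrac\lambda4+\tfrac1{16}\text{ for all }p\in P,\text{ then }\varphi\text{ is constant.}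
\end{equation}
Indeed, two of the three points of $P$ have the same image, so $\lambda<\frac\lambda2+\frac18$, that is, $\lambda<\frac14$. If $\varphi$ were not constant, two consecutive points of $P$ would have different images, so $\frac12<\lambda+\frac\lambda2+\frac18<\frac12$, which is absurd.

Now build a Cantor set. The level-$0$ interval is $[0,1]$. In each level-$n$ interval $[c,c+\ell]$, where $\ell=32^{-n}$, consider the two windows $c+\ell[0,\frac1{16}]$ and $c+\ell[\frac12,\frac9{16}]$, and place in each window a closed interval of length $\ell/32$, \emph{at any position}. These are the level-$(n+1)$ intervals. Let $E$ be the set of points that lie in an interval of every level.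

\emph{Every such $E$ is avoiding.} Suppose $x_p\in E$ and $|x_p-p|<\lambda/4$ for $p\in P$. Let $\varphi(p)\in F$ be the left end of the window that contains $x_p$. By \eqref{eq:modelpattern} the three points $x_p$ lie in one level-$1$ interval; rescaling that interval to $[0,1]$ and repeating, they lie in one interval of every level, so they coincide, contrary to (A4).

\emph{Every such $E$ has Hausdorff dimension $\frac15$.} The cover by $2^n$ intervals of length $32^{-n}$ gives the upper bound. Let $\mu$ give mass $2^{-n}$ to each level-$n$ interval. An interval $J$ with $32^{-n-1}\le|J|<32^{-n}$ meets at most two level-$n$ intervals, so $\mu(J)\le2\cdot2^{-n}\le4|J|^{1/5}$, and every cover of $E$ by intervals has $\sum_i|J_i|^{1/5}\ge\frac14$.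

\emph{The Fourier dimension depends on the positions.} Put every interval at the left end of its window. The resulting set $E_0$ consists of the numbers $x=\sum_{j\ge0}32^{-j}f_j$ with $f_j\in F$. For such $x$ and $n\ge0$, the terms with $j\le n$ contribute an integer to $2\cdot32^nx$, and the others contribute a number in $[0,\frac1{31}]$. Hence every probability measure $\nu$ on $E_0$ has $\operatorname{Re}\widehat\nu(2\cdot32^n)\ge\cos(2\pi/31)>0$ for all $n$, and $\dim_FE_0=0$.

Choose instead all positions independently and uniformly in their windows. Heuristically, at a frequency $\xi\approx32^n$ the transform $\widehat\mu(\xi)$ is an average of $2^n$ unit vectors $e^{-2\pi i\xi c}$, one for each level-$n$ interval $[c,c+32^{-n}]$, and the last random choice turns each vector independently by an angle of order one. Square-root cancellation predicts $|\widehat\mu(\xi)|\approx2^{-n/2}\approx\xi^{-1/10}$, which is Fourier dimension $\frac15$. The gap in this heuristic is that the vectors do not have mean zero. Their mean is a sum of the same kind over the previous level, damped by the averaging, and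 following this recursion through all levels leads to the martingale decomposition of Section~\ref{sec:decay}. Proposition~\ref{prop:decay} shows that the random set almost surely has Fourier dimension at least $\frac15$, hence exactly $\frac15$.

\section{Patterns and Moran sets}\label{sec:moran}

The model case used two properties of the pair $(\{0,\frac12\},\frac1{32})$: the windows are disjoint, and \eqref{eq:modelpattern} holds. We make them a definition.

\begin{definition}\label{def:pattern}
An \emph{$\varepsilon$-pattern} is a pair $(F,\kappa)$, where $F\subset[0,\frac12]$ is finite with $\#F\ge2$ and $0<\kappa\le\frac14$, such that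
\begin{itemize}
\item[(i)] distinct points of $F$ are at distance greater than $2\kappa$;
\item[(ii)] if $P$ is a $k$-AP with gap $\lambda$ and $\varphi:P\to F$ satisfies $|p-\varphi(p)|<\varepsilon\lambda+2\kappa$ for all $p\in P$, then $\varphi$ is constant.
\end{itemize}
\end{definition}

One cannot ask in (ii) that no such $\varphi$ exist, because a short progression near one point of $F$ always admits a constant $\varphi$; such progressions are handed to the next level of the construction. If $(F,\kappa)$ is an $\varepsilon$-pattern and $0<\kappa'<\kappa$, then $(F,\kappa')$ is an $\varepsilon$-pattern, since both conditions become weaker.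

Let $(F_n,\kappa_n)_{n\ge1}$ be a sequence of $\varepsilon$-patterns. (A constant sequence suffices for Theorem~\ref{thm:main}; the endpoint in Theorem~\ref{thm:more}(a) needs varying patterns.) Put
\[
M_n=\#F_n,\qquad D_n=M_1\cdots M_n,\qquad \ell_n=\kappa_1\cdots\kappa_n\le4^{-n},\qquad D_0=\ell_0=1 .
\]
Let $W_n=F_1\times\dots\times F_n$ be the set of words of length $n$, with $W_0=\{\emptyset\}$, and write $wf\in W_{n+1}$ for the concatenation of $w\in W_n$ and $f\in F_{n+1}$. Given numbers $\theta_w\in[0,1]$ for all nonempty words $w$, define $c_\emptyset=0$ and, for $w\in W_n$ and $f\in F_{n+1}$,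
\begin{equation}\label{eq:cw}
c_{wf}=c_w+\ell_nf+\ell_{n+1}\theta_{wf},\qquad I_w=[c_w,c_w+\ell_n].
\end{equation}
The intervals $I_w$, $w\in W_n$, are the \emph{level-$n$ intervals}, and
\[
E_\theta=\bigcap_{n\ge0}\bigcup_{w\in W_n}I_w .
\]
The interval $I_{wf}$ has length $\ell_n\kappa_{n+1}$, and $\theta_{wf}$ slides it inside a window of twice that length:
\begin{equation}\label{eq:window}
I_{wf}\subset c_w+\ell_n[f,f+2\kappa_{n+1}]\subset I_w ,
\end{equation}
where the second inclusion holds because $f\le\frac12$ and $2\kappa_{n+1}\le\frac12$. By (i) the windows in a given $I_w$ are pairwise disjoint, so by induction the intervals of each level are pairwise disjoint. Thus $E_\theta$ is a nonempty compact subset of $[0,1]$, and $D_n\ell_n\le1$.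

\begin{lemma}\label{lem:avoid}
For every choice of $\theta$, the set $E_\theta$ $\varepsilon$-avoids $k$-APs.
\end{lemma}

\begin{proof}
Suppose that $E_\theta$ captures a $k$-AP $P$ with gap $\lambda$, and choose $x_p\in E_\theta$ with $|x_p-p|<\varepsilon\lambda$ for $p\in P$. We show by induction on $n$ that all the $x_p$ lie in one level-$n$ interval. For $n=0$ this interval is $[0,1]$. Suppose that all $x_p$ lie in $I_w$ with $w\in W_n$. Each $x_p$ lies in some level-$(n+1)$ interval, whose parent contains $x_p$ and is therefore $I_w$ by disjointness. So $x_p\in I_{w\varphi(p)}$ with $\varphi(p)\in F_{n+1}$. Put $\tilde p=(p-c_w)/\ell_n$ and $\tilde x_p=(x_p-c_w)/\ell_n$. The points $\tilde p$ form a $k$-AP with gap $\lambda/\ell_n$, and $0\le\tilde x_p-\varphi(p)\le2\kappa_{n+1}$ by \eqref{eq:window}, so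
\[
|\tilde p-\varphi(p)|\le|\tilde p-\tilde x_p|+|\tilde x_p-\varphi(p)|<\varepsilon\lambda/\ell_n+2\kappa_{n+1}.
\]
By (ii), $\varphi$ is constant, which completes the induction. Since $\ell_n\to0$, all $x_p$ are one point $x$, and $\{x\}$ captures $P$. This contradicts (A4).
\end{proof}

\section{Fourier decay from random translations}\label{sec:decay}

We keep the notation of Section~\ref{sec:moran}. Condition (ii) of Definition~\ref{def:pattern} plays no role in this section.

\begin{proposition}\label{prop:decay}
Let $s\in(0,1]$ and assume that, as $n\to\infty$,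
\begin{equation}\label{eq:H}
\frac{\log D_n}{\log(1/\ell_n)}\to s,\qquad\frac{\log(1/\ell_{n+1})}{\log(1/\ell_n)}\to1 .
\end{equation}
If the $\theta_w$ are independent and uniformly distributed on $[0,1]$, then almost surely $\dim_FE_\theta\ge s$.
\end{proposition}

The first condition in \eqref{eq:H} says that there are about $\ell_n^{-s}$ intervals of length $\ell_n$; the second says that consecutive scales are close on a logarithmic scale, so that every frequency $\xi$ is close to some $1/\ell_n$. A constant sequence $(F,\kappa)$ satisfies \eqref{eq:H} with $s=\log\#F/\log(1/\kappa)$, which lies in $(0,1]$ because $\#F\ge2$ and $D_n\ell_n\le1$.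

We use Hoeffding's inequality: if $X_1,\dots,X_D$ are independent real random variables, each with values in an interval of length $2$, then
\[
\mathbb{P}\Big(\Big|\sum_{i=1}^D(X_i-\mathbb{E}X_i)\Big|\ge t\Big)\le2e^{-t^2/(2D)}\qquad(t>0).
\]

\begin{proof}[Proof of Proposition~\ref{prop:decay}]
Each sequence $(f_1,f_2,\dots)\in\prod_nF_n$ determines the point $\lim_nc_{f_1\cdots f_n}$ of $E_\theta$. Let $\mu$ be the image under this map of the product of the uniform probability measures on the $F_n$. It is a Borel probability measure on $E_\theta$ with $\mu(I_w)=D_n^{-1}$ for $w\in W_n$. Write $e(t)=e^{-2\pi it}$, and let $\mathcal{F}_n$ be the $\sigma$-algebra generated by the $\theta_w$ with $w$ of length at most $n$; $\mathcal{F}_0$ is trivial.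

\emph{Step 1: the damping factor.} Fix $\xi>0$. For $w\in W_n$ let
\[
Y_w=D_n\int_{I_w}e\big(\xi(x-c_w)\big)\,d\mu(x),\qquad\text{so that}\qquad\widehat\mu(\xi)=D_n^{-1}\sum_{w\in W_n}e(\xi c_w)Y_w .
\]
The number $Y_w$ is the limit as $m\to\infty$ of the averages of $e(\xi(c_v-c_w))$ over the words $v\in W_m$ that extend $w$. By \eqref{eq:cw}, $c_v-c_w$ involves only the $\theta_u$ with $u$ a strict extension of $w$. Hence $Y_w$ is a random variable independent of $\mathcal{F}_n$, and its law depends only on $n$ and $\xi$. Let $m_n=m_n(\xi)=\mathbb{E}Y_w$; then $|m_n|\le1$. Splitting $I_w$ into its children and using \eqref{eq:cw},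
\[
Y_w=\frac1{M_{n+1}}\sum_{f\in F_{n+1}}e(\xi\ell_nf)\,e(\xi\ell_{n+1}\theta_{wf})\,Y_{wf},
\]
and $Y_{wf}$ is independent of $\theta_{wf}$. Since $\big|\int_0^1e(t\theta)\,d\theta\big|=|\sin\pi t|/(\pi t)\le\min(1,\frac1{\pi t})$ for $t>0$, taking expectations gives
\begin{equation}\label{eq:mn}
|m_n(\xi)|\le\min\Big(1,\frac1{\pi\ell_{n+1}\xi}\Big).
\end{equation}

\emph{Step 2: the martingale.} We reveal the translations one level at a time. Since $c_w$ is $\mathcal{F}_n$-measurable for $w\in W_n$,
\[
Z_n:=\mathbb{E}[\widehat\mu(\xi)\mid\mathcal{F}_n]=m_nD_n^{-1}\sum_{w\in W_n}e(\xi c_w),\qquad Z_0=m_0 .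
\]
On $I_w$ we have $|e(\xi(x-c_w))-1|\le2\pi\ell_n\xi$, so $Y_w$ and $m_n$ are both within $2\pi\ell_n\xi$ of $1$. Therefore $|Z_n-\widehat\mu(\xi)|\le4\pi\ell_n\xi\to0$ for every $\theta$, and $\widehat\mu(\xi)=Z_0+\sum_{n\ge1}(Z_n-Z_{n-1})$. From $Z_{n-1}=\mathbb{E}[Z_n\mid\mathcal{F}_{n-1}]$ we get
\[
Z_n-Z_{n-1}=m_nD_n^{-1}S_n,\qquad S_n=\sum_{w\in W_n}\Big(e(\xi c_w)-\mathbb{E}[e(\xi c_w)\mid\mathcal{F}_{n-1}]\Big).
\]
Once the translations of levels below $n$ are fixed, $c_w$ is a constant plus $\ell_n\theta_w$, so the $D_n$ variables $e(\xi c_w)$ are independent, with real and imaginary parts in $[-1,1]$. If $|S_n|>uD_n^{1/2}$, then the real or the imaginary part of $S_n$ exceeds $t=u(D_n/2)^{1/2}$ in modulus, and $t^2/(2D_n)=u^2/4$. Hoeffding's inequality, applied conditionally on $\mathcal{F}_{n-1}$ and then integrated, gives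
\begin{equation}\label{eq:hoeff}
\mathbb{P}\Big(|Z_n-Z_{n-1}|>uD_n^{-1/2}|m_n(\xi)|\Big)\le4e^{-u^2/4}\qquad(u>0).
\end{equation}

\emph{Step 3: countably many frequencies.} The bound \eqref{eq:hoeff} concerns one $\xi$, and we need all $\xi$ at once. We use the frequencies $\xi=\sqrt j$, $j\ge1$: their spacing near $\xi$ is at most $1/\xi$, which is small enough to interpolate, and there are only polynomially many below a given height, which costs a logarithm. Take $u_{j,n}=2(2\log j+n)^{1/2}$. The right side of \eqref{eq:hoeff} is then $4j^{-2}e^{-n}$, which is summable over all pairs $(j,n)$. By the Borel--Cantelli lemma, almost surely the event in \eqref{eq:hoeff} occurs for finitely many pairs only, so there is $j_0\geq 1$ such that it occurs for no pair with $j\ge j_0$. With \eqref{eq:mn} and $2\log j=4\log\xi$, this gives for $\xi=\sqrt j$, $j\ge j_0$,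
\begin{equation}\label{eq:sum}
|\widehat\mu(\xi)|\le\frac1{\pi\ell_1\xi}+2\sum_{n\ge1}D_n^{-1/2}\min\Big(1,\frac1{\pi\ell_{n+1}\xi}\Big)(4\log\xi+n)^{1/2}.
\end{equation}
Fix $\theta$ for which this holds; the rest of the proof is deterministic.

\emph{Step 4: summing the levels.} At fine levels, where $\ell_{n+1}\xi<1$, the terms of \eqref{eq:sum} are small because $D_n$ is large; at coarse levels they are small because of the damping factor. One inequality handles both ranges. Let $0<s'<s''<s$ and choose $\eta>0$ with $\beta:=\frac12(s''-(1+\eta)s')>0$. Below, $C$ denotes constants that do not depend on $n$ or $\xi$. By \eqref{eq:H}, for large $n$ we have $D_n\ge\ell_n^{-s''}$ and $\ell_{n+1}\ge\ell_n^{1+\eta}$; absorbing finitely many $n$ into the constant,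
\[
D_n^{-1/2}\le C\ell_n^{s''/2},\qquad\ell_{n+1}\ge C^{-1}\ell_n^{1+\eta}\qquad(n\ge1).
\]
Since $0<s'/2\le1$, we have $\min(1,1/y)\le y^{-s'/2}$ for $y>0$, so
\[
D_n^{-1/2}\min\Big(1,\frac1{\pi\ell_{n+1}\xi}\Big)\le C\ell_n^{s''/2}\,\ell_n^{-(1+\eta)s'/2}\,\xi^{-s'/2}=C\ell_n^\beta\,\xi^{-s'/2}.
\]
Using $\ell_n\le4^{-n}$ and $4\log\xi+n\le4n(1+\log\xi)$ for $\xi\ge1$, we obtain from \eqref{eq:sum}
\begin{equation}\label{eq:decay}
|\widehat\mu(\xi)|\le C\xi^{-s'/2}\Big(1+(1+\log\xi)^{1/2}\sum_{n\ge1}4^{-n\beta}n^{1/2}\Big)\le C\xi^{-s'/2}(1+\log\xi)^{1/2}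
\end{equation}
for $\xi=\sqrt j$, $j\ge j_0$.

\emph{Step 5: all frequencies.} Let $\xi\ge\sqrt{j_0}$ and $j=\lfloor\xi^2\rfloor$. Then $\xi/\sqrt2\le\sqrt j\le\xi$ and $\xi-\sqrt j=(\xi^2-j)/(\xi+\sqrt j)\le1/\xi$. Since $\mu$ is supported in $[0,1]$, $|\widehat\mu(\xi)-\widehat\mu(\sqrt j)|\le2\pi|\xi-\sqrt j|\le2\pi/\xi\le2\pi\xi^{-s'/2}$. So the outer bound in \eqref{eq:decay} holds for all $\xi\ge\sqrt{j_0}$, with a new constant. Moreover $|\widehat\mu(-\xi)|=|\widehat\mu(\xi)|$, and $|\widehat\mu|\le1$ takes care of bounded $\xi\neq 0$. Thus $|\widehat\mu(\xi)|\le C_t|\xi|^{-t/2}$ for all $\xi\ne0$ and every $t\in(0,s')$. As $s'<s$ is arbitrary, $\dim_FE_\theta\ge s$.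
\end{proof}

The second condition in \eqref{eq:H} enters only in Step~4, to compare $D_n$ with $\ell_{n+1}$: at $\xi=1/\ell_{n+1}$ the $n$-th term of \eqref{eq:sum} has size about $D_n^{-1/2}\approx\ell_n^{s/2}$, and this must be nearly as small as $\xi^{-s/2}=\ell_{n+1}^{s/2}$.

\section{Large patterns}\label{sec:large}

It remains to find patterns with about $\kappa^{-\alpha}$ points. The underlying set $F$ of a pattern is avoiding: if $F$ captured $P$, the map $\varphi$ to nearest points would be constant by (ii), against (A4). The converse fails. For $k=3$ and $\varepsilon=\frac12$ the set $F=\{0,\frac12\}$ is avoiding, since capture would place two points of $P$ within $\lambda/2$ of one point of $F$. Yet $(F,\kappa)$ is a pattern for no $\kappa>0$: for $P=\{-\frac16,\frac16,\frac12\}$ the nonconstant map sending these points to $0,0,\frac12$ moves each point by at most $\frac16=\varepsilon\lambda$.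

If one is willing to lose in $\varepsilon$, slack is cheap. Let $\varepsilon<\varepsilon'<1$ and let $F\subset[0,\frac12]$ be $\delta$-separated and $\varepsilon'$-avoiding. If $\varphi$ is as in (ii), then $(\varepsilon'-\varepsilon)\lambda<2\kappa$, since otherwise $F$ would capture $P$ with parameter $\varepsilon'$. Hence $|\varphi(p)-\varphi(p')|<(k+1)\lambda+4\kappa\leq\delta$ when $\kappa=c\delta$ with $c>0$ small in terms of $k$ and $\varepsilon'-\varepsilon$, and $\varphi$ is constant. This produces $\varepsilon$-patterns from the sets counted by $N_{\varepsilon'}$, not by $N_\varepsilon$, and we do not yet know that $\alpha$ is right-continuous in $\varepsilon$. The slack has to be found at the given $\varepsilon$.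

It comes from neighbors. Suppose that $a^-<a<a^+$ are points of an avoiding set $A$ with both spacings comparable to $\delta$. For a progression whose gap is not small compared with $\delta$, a point that just misses the $\varepsilon\lambda$-neighborhood of $a$ falls in that of $a^-$ or $a^+$ (Figure~\ref{fig:cell}). So the set of such middle points $a$ avoids these progressions with slack comparable to $\delta$. A counting argument shows that a large set has many such triples at some scale, and progressions with small gap are handled by thinning out the middle points.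

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.7cm,y=0.6cm]
\foreach \i in {0,2,3,5,7} \fill[gray!30] (\i,-0.25) rectangle (\i+1,0.25);
\draw (-4,0)--(12,0);
\foreach \i in {0,...,8} \draw (\i,-0.25)--(\i,0.25);
\draw[thick] (0,-0.45)--(0,0.45); \draw[thick] (8,-0.45)--(8,0.45);
\fill (0.6,0) circle (1.8pt) node[above=5pt] {$a^-$};
\fill (3.5,0) circle (1.8pt) node[above=5pt] {$a$};
\fill (7.3,0) circle (1.8pt) node[above=5pt] {$a^+$};
\draw[(-)] (-3.7,-1.1)--(4.9,-1.1); \fill (0.6,-1.1) circle (1.4pt);
\draw[(-)] (-0.8,-1.8)--(7.8,-1.8); \fill (3.5,-1.8) circle (1.4pt);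
\draw[(-)] (3.0,-2.5)--(11.6,-2.5); \fill (7.3,-2.5) circle (1.4pt);
\draw[(-),very thick] (-1.8,-3.4)--(8.8,-3.4);
\node[below] at (3.5,-3.5) {$(a-\rho-\delta/b,\ a+\rho+\delta/b)$};
\end{tikzpicture}
\caption{Top: a cell of length $\delta$ with $b=8$ children; the shaded children meet $A$, and $a^-,a,a^+\in A$ lie in the first, third and fifth shaded child. Below: when $\rho>\delta/2$, the open intervals of radius $\rho$ about $a^-,a,a^+$ overlap in turn, and their union contains the interval of radius $\rho+\delta/b$ about $a$ (thick).}\label{fig:cell}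
\end{figure}

\begin{lemma}\label{lem:patterns}
Let $0<s<\alpha$. For every $\kappa_0>0$ there is an $\varepsilon$-pattern $(F,\kappa)$ with $\kappa<\kappa_0$ and $\#F\ge\kappa^{-s}$.
\end{lemma}

\begin{proof}
Fix $s<\bar s<s_1<s_2<\alpha$ and an integer $b$ with $b^{\bar s}\ge5$; since $\bar s<1$, we have $b>5$.

\emph{Step 1: a large avoiding set at a $b$-adic scale.} There are arbitrarily small $\delta'$ with $N(\delta')\ge(\delta')^{-s_2}$. Choose $n_1$ with $b^{-n_1}\le\delta'<b^{-n_1+1}$. A $\delta'$-separated set is $b^{-n_1}$-separated, so $N(b^{-n_1})\ge N(\delta')>b^{(n_1-1)s_2}\ge b^{s_1n_1}$ when $n_1$ is large. Hence for arbitrarily large $n_1$ there is an avoiding, $b^{-n_1}$-separated set $A\subset[0,1)$ with $\#A\ge b^{s_1n_1}$.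

\emph{Step 2: a scale with many good cells.} The \emph{level-$n$ cells} are the intervals $[mb^{-n},(m+1)b^{-n})$, $0\le m<b^n$; each has $b$ children at level $n+1$. Let $T_n$ be the number of level-$n$ cells that meet $A$. A level-$n_1$ cell contains at most one point of $A$, so $T_{n_1}=\#A$. For $n<n_1$ call a level-$n$ cell \emph{good} if at least five of its children meet $A$, and let $G_n$ be the number of good level-$n$ cells. A cell that is not good has at most four children that meet $A$, so
\[
T_{n+1}\le4T_n+bG_n .
\]
Without good cells $T_n$ would grow like $4^n$, and $b$ was chosen so that this is slower than $b^{\bar sn}$. We claim: \emph{given $n_2$, if $n_1$ is large enough there is $n\in[n_2,n_1)$ with $G_n>b^{\bar sn}$.} Otherwise $G_n\le b^{\bar sn}\le b^{\bar sn_1}5^{-(n_1-n)}$ for all $n\in[n_2,n_1)$. Iterating the recursion from $n_2$ to $n_1$ and using $T_{n_2}\le b^{n_2}$,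
\[
b^{s_1n_1}\le T_{n_1}\le4^{n_1-n_2}T_{n_2}+b\sum_{n=n_2}^{n_1-1}4^{n_1-1-n}G_n\le4^{n_1}b^{n_2}+b\cdot b^{\bar sn_1}\cdot\frac15\sum_{j\ge0}\Big(\frac45\Big)^j=4^{n_1}b^{n_2}+b\cdot b^{\bar sn_1}.
\]
This is false for large $n_1$, because $4<b^{\bar s}<b^{s_1}$.

\emph{Step 3: the pattern.} Fix such an $n$ and put $\delta=b^{-n}$. In each good level-$n$ cell, order the children that meet $A$ from left to right, and choose points $a^-<a<a^+$ of $A$ in the first, third and fifth of them. The second of these children lies entirely to the right of $a^-$ and to the left of $a$; as children are half-open intervals of length $\delta/b$, this gives $a-a^->\delta/b$. The fourth child does the same for $a$ and $a^+$. All three points lie in one half-open interval of length $\delta$, so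
\begin{equation}\label{eq:triple}
\delta/b<a-a^-<\delta,\qquad\delta/b<a^+-a<\delta .
\end{equation}
Let $q=\lceil\frac{k-1}{2\varepsilon}\rceil+3\geq 5$. Some residue class modulo $q$ contains the indices $m$ of at least $G_n/q$ good cells. Let $F_0$ be the set of middle points $a$ of these cells. Then $\#F_0\ge q^{-1}\delta^{-\bar s}$, and distinct points of $F_0$ lie in cells whose indices differ by at least $q$, so they are at distance greater than $(q-1)\delta$. Put
\[
F=\tfrac12F_0\subset[0,\tfrac12],\qquad\kappa=\frac\delta{4b}\le\frac14 .
\]
Distinct points of $F$ are at distance greater than $\frac12(q-1)\delta\ge\delta>2\kappa$, which is (i).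

\emph{Step 4: condition (ii).} Multiplying by $2$, and noting that $4\kappa=\delta/b$, we must show the following: if $P$ is a $k$-AP with gap $\lambda$ and $\psi:P\to F_0$ satisfies $|p-\psi(p)|<\varepsilon\lambda+\delta/b$ for all $p\in P$, then $\psi$ is constant. Put $\rho=\varepsilon\lambda$.

Suppose first that $2\rho>\delta$. Let $p\in P$ and $a=\psi(p)$. By the upper bounds in \eqref{eq:triple}, $a-\rho<a^-+\rho$ and $a^+-\rho<a+\rho$, so the union of the open intervals of radius $\rho$ about $a^-$, $a$, $a^+$ is the interval $(a^--\rho,a^++\rho)$. By the lower bounds in \eqref{eq:triple}, this interval contains $(a-\delta/b-\rho,a+\delta/b+\rho)$, and hence $p$. So $\operatorname{dist}(p,A)<\varepsilon\lambda$ for every $p\in P$: the set $A$ captures $P$, which is impossible.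

Therefore $\lambda\le\delta/(2\varepsilon)$. For $p,p'\in P$,
\[
|\psi(p)-\psi(p')|<(k-1)\lambda+2\varepsilon\lambda+\frac{2\delta}b\le\Big(\frac{k-1}{2\varepsilon}+1+\frac2b\Big)\delta\le(q-1)\delta ,
\]
and the separation of $F_0$ forces $\psi(p)=\psi(p')$.

\emph{Step 5: size.} We have $\delta\le b^{-n_2}$ with $n_2$ arbitrary, while $b$ and $q$ do not depend on $n_2$. Since $\bar s>s$, for $n_2$ large we get $\#F\ge q^{-1}\delta^{-\bar s}\ge(4b/\delta)^s=\kappa^{-s}$, as well as $\#F\ge2$ and $\kappa<\kappa_0$.
\end{proof}

\section{Salem sets of every admissible dimension}\label{sec:proofs}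

If $(F,\kappa)$ is an $\varepsilon$-pattern with $\#F\ge\kappa^{-s}$ and $s>0$, then $(\#F)^{-1/s}\le\kappa$, and we may decrease $\kappa$ to this value. So Lemma~\ref{lem:patterns} gives:
\begin{equation}\label{eq:exact}
\text{for every }s\in(0,\alpha)\text{ there is an }\varepsilon\text{-pattern }(F,\kappa)\text{ with }\#F=\kappa^{-s}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By \eqref{eq:upperchain} it suffices to show $d_F(k,\varepsilon)\ge\alpha$. If $\alpha=0$, a singleton is avoiding by (A4) and has Fourier dimension $0$. Let $\alpha>0$ and $0<s<\alpha$. Take $(F,\kappa)$ as in \eqref{eq:exact} and the constant sequence $(F_n,\kappa_n)=(F,\kappa)$. Then $D_n=\ell_n^{-s}$ and $\log(1/\ell_{n+1})/\log(1/\ell_n)=(n+1)/n\to1$, so \eqref{eq:H} holds. By Lemma~\ref{lem:avoid} and Proposition~\ref{prop:decay} there is $\theta$ such that the compact set $E_\theta$ is avoiding and $\dim_FE_\theta\ge s$. Letting $s\to\alpha$ gives $d_F(k,\varepsilon)\ge\alpha$.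
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
The inequality is Lemma~\ref{lem:upper}(a). By Theorem~\ref{thm:main} all inequalities in \eqref{eq:upperchain} are equalities, so the lower limit of $\log N(\delta)/\log(1/\delta)$ and the upper limit $\alpha$ both equal $d(k,\varepsilon)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
Write $d=d(k,\varepsilon)=\alpha$. For $s=0$ take a singleton. For $s>0$, by \eqref{eq:chain} it is enough to find a compact avoiding set with $\dim_F\ge s$ and $\dim_A\le s$.

\emph{The case $0<s<d$.} Let $E_\theta$ be the set from the proof of Theorem~\ref{thm:main}, built from a constant pattern with $\#F=\kappa^{-s}$. We bound $\operatorname{cov}(E_\theta\cap J,r)$ for $0<r<R$ and $J$ an interval of length $R$. Let first $R<1$, and choose $n\ge0$ with $\kappa^{n+1}\le R<\kappa^n$ and $m\ge1$ with $\kappa^{n+m}\le r<\kappa^{n+m-1}$; then $R/r>\kappa^{2-m}$. The interval $J$ meets at most two level-$n$ intervals: these are disjoint and have length $\kappa^n>R$, and an interval that meets three of them contains the middle one. So $E_\theta\cap J$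 is covered by
\[
2(\#F)^m=2\kappa^{-ms}\le2\kappa^{-2s}(R/r)^s
\]
level-$(n+m)$ intervals, of length $\kappa^{n+m}\le r$. Let now $R\ge1$. If $r\ge1$, one interval covers $E_\theta$. If $r<1$, choose $m\ge1$ with $\kappa^m\le r<\kappa^{m-1}$; the level-$m$ intervals cover $E_\theta$, and there are $\kappa^{-ms}\le\kappa^{-s}r^{-s}\le\kappa^{-s}(R/r)^s$ of them. Hence $\dim_AE_\theta\le s$.

\emph{The case $s=d>0$.} Here Lemma~\ref{lem:upper}(b) gives $\dim_A\le d$ for every avoiding set, but \eqref{eq:exact} provides patterns only for exponents below $d$. We concatenate patterns whose exponents increase to $d$, and repeat each one so often that the jump of scale caused by the next is negligible. Let $0<s_1<s_2<\cdots$ with $s_i\to d$, and choose by \eqref{eq:exact} patterns $(F^{(i)},\kappa^{(i)})$ with $\#F^{(i)}=(\kappa^{(i)})^{-s_i}$. Choose integers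
\[
L_i\ge\max\big(1,\ i\log(1/\kappa^{(i+1)})\big).
\]
Let the sequence $(F_n,\kappa_n)$ consist of a block of $L_1$ copies of $(F^{(1)},\kappa^{(1)})$, then a block of $L_2$ copies of $(F^{(2)},\kappa^{(2)})$, and so on; let $i(n)$ be the block that contains the index $n$. Then
\[
\frac{\log D_n}{\log(1/\ell_n)}=\frac{\sum_{j\le n}s_{i(j)}\log(1/\kappa_j)}{\sum_{j\le n}\log(1/\kappa_j)}
\]
is a weighted average of terms $s_{i(j)}$ that tend to $d$ as $j\to\infty$, and the total weight is at least $n\log4\to\infty$; so the quotient tends to $d$. If $n+1$ lies in block $i+1\ge2$, then $n\ge L_i$ and $\kappa_{n+1}=\kappa^{(i+1)}$, so $\log(1/\ell_n)\ge L_i\log4\ge i\log(1/\kappa_{n+1})$ and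
\[
1\le\frac{\log(1/\ell_{n+1})}{\log(1/\ell_n)}=1+\frac{\log(1/\kappa_{n+1})}{\log(1/\ell_n)}\le1+\frac1i .
\]
Thus \eqref{eq:H} holds with $s=d$. Lemma~\ref{lem:avoid} and Proposition~\ref{prop:decay} give a compact avoiding set $E_\theta$ with $\dim_FE_\theta\ge d$.

By Lemma~\ref{lem:upper}(b) no avoiding set has any of the five dimensions larger than $d$, so the set obtained for $s=d$ attains all the suprema.
\end{proof}

\section{Continuity in $\varepsilon$}\label{sec:cont}

We prove Theorem~\ref{thm:more}(c). By (A3), the functions $\varepsilon\mapsto d(k,\varepsilon)$ and $\varepsilon\mapsto N_\varepsilon(\delta)$ are non-increasing, so one-sided limits exist. We must show that $d(k,\cdot)$ does not drop just to the right of $\varepsilon$, nor at $\varepsilon$ itself when $\varepsilon$ is approached from the left. For the first, the slack of a pattern is traded for a larger $\varepsilon$. For the second, avoidance is a closed condition on finite sets, and Theorem~\ref{thm:more}(b) reduces $d$ to finite sets.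

\begin{proof}[Right-continuity]
If $d(k,\varepsilon)=0$, then $d(k,\varepsilon')=0$ for all $\varepsilon'>\varepsilon$ by monotonicity. Otherwise let $0<s<d(k,\varepsilon)=\alpha(k,\varepsilon)$, and let $(F,\kappa)$ be an $\varepsilon$-pattern with $\#F\ge\kappa^{-s}$. Put
\[
\varepsilon'=\varepsilon+\kappa(1-\varepsilon),\qquad\text{so that}\qquad\varepsilon<\varepsilon'\le\frac{1+\varepsilon}2<1 .
\]
We claim that $(F,\kappa/2)$ is an $\varepsilon'$-pattern. Condition (i) is inherited from $(F,\kappa)$. For (ii), let $\varphi:P\to F$ satisfy $|p-\varphi(p)|<\varepsilon'\lambda+\kappa$ for all $p\in P$. The increase in $\varepsilon$ costs $(\varepsilon'-\varepsilon)\lambda$, so we need an upper bound on $\lambda$. Comparing the two ends of $P$ and using $F\subset[0,\frac12]$, $\kappa\le\frac14$, we get $(k-1)\lambda\le\frac12+2\varepsilon'\lambda+2\kappa\le1+2\varepsilon'\lambda$. Since $k-1-2\varepsilon'\ge2-(1+\varepsilon)=1-\varepsilon$, this gives $\lambda\le1/(1-\varepsilon)$. Hence $\varepsilon'\lambda+\kappa=\varepsilon\lambda+\kappa(1-\varepsilon)\lambda+\kappa\le\varepsilon\lambda+2\kappa$, and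 $\varphi$ is constant because $(F,\kappa)$ is an $\varepsilon$-pattern.

The constant sequence $(F,\kappa/2)$ satisfies \eqref{eq:H} with exponent $\log\#F/\log(2/\kappa)\in(0,1]$. Lemma~\ref{lem:avoid} and Proposition~\ref{prop:decay}, applied with $\varepsilon'$, and monotonicity give
\[
\lim_{t\downarrow\varepsilon}d(k,t)\ \ge\ d(k,\varepsilon')\ \ge\ \frac{\log\#F}{\log(2/\kappa)}\ \ge\ s\,\frac{\log(1/\kappa)}{\log(2/\kappa)} .
\]
By Lemma~\ref{lem:patterns}, $\kappa$ may be taken arbitrarily small, so the limit is at least $s$, for every $s<d(k,\varepsilon)$. It is at most $d(k,\varepsilon)$ by monotonicity.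
\end{proof}

\begin{proof}[Left-continuity]
Let $\varepsilon_j\uparrow\varepsilon$ with $0<\varepsilon_j<\varepsilon$, and fix $\delta\in(0,\frac13)$. The sequence $N_{\varepsilon_j}(\delta)$ of positive integers is non-increasing, so it equals some $N$ for all large $j$. For such $j$ choose a $\delta$-separated set $A_j\subset[0,1)$ with $N$ points that $\varepsilon_j$-avoids $k$-APs, and view it as an increasing $N$-tuple in $[0,1]^N$. Along a subsequence these tuples converge to a tuple that defines a $\delta$-separated set $A\subset[0,1]$ with $N$ points; let $h_j\to0$ be the largest distance between corresponding points of $A_j$ and $A$.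

The set $A$ $\varepsilon$-avoids $k$-APs. Otherwise $\max_{p\in P}\operatorname{dist}(p,A)<\varepsilon\lambda$ for some $P$ with gap $\lambda$, and then $\max_{p\in P}\operatorname{dist}(p,A_j)\le\max_{p\in P}\operatorname{dist}(p,A)+h_j<\varepsilon_j\lambda$ for large $j$ in the subsequence, contrary to the choice of $A_j$. The set $A\setminus\{1\}$ lies in $[0,1)$, so $N\le N_\varepsilon(\delta)+1\le2N_\varepsilon(\delta)$. By Theorem~\ref{thm:more}(b) for $\varepsilon_j$,
\[
\lim_{j\to\infty}d(k,\varepsilon_j)\ \le\ \frac{\log N}{\log\frac1{3\delta}}\ \le\ \frac{\log2+\log N_\varepsilon(\delta)}{\log\frac1{3\delta}} .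
\]
As $\delta\to0$ the right side tends to $d(k,\varepsilon)$, by Theorem~\ref{thm:more}(b) for $\varepsilon$; here it matters that the limit in (b) exists or, at least, that the upper limit $\alpha$ equals $d(k,\varepsilon)$. The reverse inequality $\lim_jd(k,\varepsilon_j)\ge d(k,\varepsilon)$ is monotonicity.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FSY}
Jonathan M. Fraser, Pablo Shmerkin and Alexia Yavicoli,
\emph{Improved bounds on the dimensions of sets that avoid approximate arithmetic progressions},
arXiv:1910.10074 (2019).

\end{thebibliography}
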